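\title{Strictly singular operators on Lorentz sequence spaces\\ that factor through $\ell_p$}

\begin{abstract}
Let $d_{w,p}$ be a Lorentz sequence space, $1\le p<\infty$, and let $j\colon\ell_p\to d_{w,p}$ be the inclusion. Every operator on $d_{w,p}$ that factors through $j$ is strictly singular and factors through $\ell_p$. We decide whether, up to norm closure, the converse holds. It holds for every weight $w$ when $p=1$. It fails for every weight when $p>1$: there is a strictly singular operator of norm at most $1+\varepsilon$ that factors through $\ell_p$ and lies at distance at least $1$ from the ideal generated by $j$. This operator is built from incidence matrices of bipartite graphs without short cycles.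
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $1\le p<\infty$ and let $w=(w_n)$ be a non-increasing sequence of positive numbers with $w_1=1$, $w_n\to0$ and $\sum_n w_n=\infty$. The scalars are real or complex, and $x(n)$ denotes the $n$-th coordinate of a sequence $x$. The \emph{Lorentz sequence space} $d=d_{w,p}$ consists of all sequences $x$ with
\[
\|x\|_d=\Big(\sup_\pi\sum_{n=1}^\infty w_n|x(\pi(n))|^p\Big)^{1/p}<\infty ,
\]
the supremum running over all permutations $\pi$ of $\mathbb N$. Put $W_0=0$ and $W_n=w_1+\dots+w_n$. The hypotheses on $w$ give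
\[
W_n\to\infty\qquad\text{and}\qquad W_n/n\to0 .
\]
They exclude two degenerate cases: if $\inf w_n>0$ the norm is equivalent to that of $\ell_p$, and if $\sum w_n<\infty$ it is equivalent to that of $\ell_\infty$. Since $w_n\le1$ we have $\|x\|_d\le\|x\|_p$, so the inclusion $j\colon\ell_p\to d$ is bounded. To see how the two norms differ, take the indicator $1_F$ of a set of $N$ coordinates: $\|1_F\|_p^p=N$ and $\|1_F\|_d^p=W_N$. A spike $e_n$ has norm $1$ in both spaces, whereas a flat vector, spread evenly over many coordinates, is far smaller in $d$ than in $\ell_p$.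

An operator between Banach spaces is \emph{strictly singular} if its restriction to no infinite-dimensional closed subspace is an isomorphism onto its image, that is, if there is no infinite-dimensional subspace $Z$ and $c>0$ with $\|Tz\|\ge c\|z\|$ for $z\in Z$. An \emph{ideal} in the algebra $L(d)$ of bounded operators on $d$ is a linear subspace $J$ with $ATB\in J$ whenever $T\in J$ and $A,B\in L(d)$. We consider three ideals:
\begin{itemize}
\item $\mathcal{SS}$, the closed ideal of strictly singular operators in $L(d)$;
\item $J_{\ell_p}$, the finite sums of products $AB$ with $B\in L(d,\ell_p)$ and $A\in L(\ell_p,d)$;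
\item $J^j$, the finite sums of products $CjD$ with $D\in L(d,\ell_p)$ and $C\in L(d)$.
\end{itemize}
A bar denotes norm closure, and $J_1\wedge J_2=J_1\cap J_2$ for closed ideals. Every element of $J_{\ell_p}$ is a single product: $\sum_{l\le L}A_lB_l=AB$ with $Bx=(B_1x,\dots,B_Lx)$ and $A(y_1,\dots,y_L)=\sum_lA_ly_l$, and the $\ell_p$-sum of $L$ copies of $\ell_p$ is isometric to $\ell_p$.

There are two basic ways to map $\ell_p$ into $d$. The inclusion $j$ sends the unit vectors to spikes; it shrinks $e_1+\dots+e_N$ by the factor $(W_N/N)^{1/p}\to0$, and it is strictly singular (Corollary~\ref{cor:incl}). An operator $R$ that sends the unit vectors to disjoint, normalized, rapidly flattening vectors is instead an isomorphism onto a complemented subspace (Lemma~\ref{lem:compl}). Thus $J^j$ lies in both $\mathcal{SS}$ and $J_{\ell_p}$, and one may ask whether $j$ is the only source of strict singularity among operators that pass through $\ell_p$. The following question comes from \cite{KPSTT}.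

\medskip
\noindent\textbf{Question.} \emph{Is $\overline{J^j}=\mathcal{SS}\wedge\overline{J_{\ell_p}}$? In particular, can every strictly singular operator on $d_{w,p}$ that factors through $\ell_p$ be approximated by operators that factor through $j$?}
\medskip

The natural guess is yes. Split each column $Ae_n$ of an operator $A\colon\ell_p\to d$ into its large coordinates and a flat remainder. The large coordinates are few, so they should form an operator $jE$; the flat remainders should be small, for otherwise $A$ would act like $R$ on a subspace. When the columns are disjointly supported this is a proof (Example~\ref{ex:disjoint}). In general the answer depends on $p$.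

\begin{theorem}\label{thm:main}
Let $d=d_{w,p}$ with $w$ and $p$ as above. Always $\overline{J^j}\subseteq\mathcal{SS}\wedge\overline{J_{\ell_p}}$.
\begin{itemize}
\item[(A)] If $1<p<\infty$, then for every $w$ and every $\varepsilon>0$ there is a strictly singular operator $T=AB$ with $B\in L(d,\ell_p)$, $A\in L(\ell_p,d)$, $\|T\|\le1+\varepsilon$ and $\operatorname{dist}(T,J^j)\ge1$. Hence $\overline{J^j}\subsetneq\mathcal{SS}\wedge\overline{J_{\ell_p}}$.
\item[(B)] If $p=1$, then $\overline{J^j}=\mathcal{SS}\wedge\overline{J_{\ell_1}}$ for every $w$. Moreover, each $T\in\mathcal{SS}\wedge\overline{J_{\ell_1}}$ is a norm limit of operators $jD$ with $D\in L(d,\ell_1)$.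
\end{itemize}
Thus $\overline{J^j}=\mathcal{SS}\wedge\overline{J_{\ell_p}}$ if and only if $p=1$.
\end{theorem}

The operator in (A) factors exactly through $\ell_p$, so for $p>1$ both parts of the Question have a negative answer; and since $0\in J^j$, the distance cannot exceed $\|T\|\le1+\varepsilon$.

Both halves turn on the difference between approximating vector by vector and approximating linearly. In (A), each image $Ax$ is, up to a small error in $d$, a vector $u$ with $\|u\|_p\le\|x\|_p$. This makes $A$ strictly singular. But $u$ depends on $x$ nonlinearly, and a counting argument shows that no operator in $J^j$ can imitate the dependence. In (B), an operator on $\ell_1$ may be modified column by column, and this freedom converts a vector-by-vector approximation into a linear one. Section~\ref{sec:prelim} collects the estimates for spikes and flat vectors, Section~\ref{sec:A} proves (A), and Section~\ref{sec:B} proves (B).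

\section{Spikes and flat vectors}\label{sec:prelim}

In this section $1\le p<\infty$ is arbitrary. An injection $\sigma$ from a finite set $F\subset\mathbb N$ into $\mathbb N$ extends to a permutation of $\mathbb N$. Hence, for every $F\subseteq\mathbb N$ and every injection $\sigma\colon F\to\mathbb N$,
\begin{equation}\label{eq:inj}
\sum_{n\in F}w_n|x(\sigma(n))|^p\le\|x\|_d^p .
\end{equation}
For $x\in c_0$ there is an injection $\sigma\colon\mathbb N\to\mathbb N$ whose range contains the support of $x$ and for which $|x(\sigma(n))|$ is non-increasing. We call $\sigma$ a \emph{ranking} of $x$; the sequence $x^*(n)=|x(\sigma(n))|$ is the non-increasing rearrangement of $|x|$ and does not depend on $\sigma$. For $\delta,K,\theta,M>0$ put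
\[
N(\delta,K)=\max\{N\ge0:\delta^pW_N\le K^p\},\qquad \Phi(\theta,M)=\theta\,W_{\lceil M/\theta\rceil}.
\]
The number $N(\delta,K)$ is finite because $W_N\to\infty$. For fixed $M$,
\begin{equation}\label{eq:Phi}
\Phi(\theta,M)\to0\quad(\theta\to0),
\end{equation}
because with $n=\lceil M/\theta\rceil\to\infty$ we have $\Phi(\theta,M)\le(M+\theta)W_n/n$. These are the two forms in which the hypotheses on $w$ are used most often: a vector of $d$ has few large coordinates, and a flat vector of $\ell_p$ is small in $d$.

\begin{lemma}\label{lem:facts}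
\begin{itemize}
\item[(a)] If $\|x\|_d\le K$, then at most $N(\delta,K)$ coordinates of $x$ have modulus $\ge\delta$. Also $\|x\|_\infty\le\|x\|_d$ and $d\subset c_0$.
\item[(b)] For $x\in d$, $\|x\|_d^p=\sum_nw_nx^*(n)^p$, and $W_nx^*(n)^p\le\|x\|_d^p$.
\item[(c)] If $|x|\le|y|$ pointwise, then $\|x\|_d\le\|y\|_d$. A coordinatewise limit of vectors of norm $\le K$ has norm $\le K$. For $x\in d$, $\|x1_{(n,\infty)}\|_d\to0$.
\item[(d)] If the vectors $z_m$ are disjointly supported, then $\|\sum_mz_m\|_d^p\le\sum_m\|z_m\|_d^p$.
\item[(e)] If $\|v\|_\infty^p\le\theta$ and $\|v\|_p^p\le M$, then $\|v\|_d^p\le\Phi(\theta,M)$.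
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $N$ coordinates have modulus $\ge\delta$, then \eqref{eq:inj} with $F=\{1,\dots,N\}$ gives $\delta^pW_N\le\|x\|_d^p$. The case $N=1$ gives the bound on $\|x\|_\infty$, and finiteness of $N(\delta,K)$ gives $x\in c_0$.

(b) The inequality $\ge$ is \eqref{eq:inj} for a ranking. For $\le$, write $w_n=\sum_{m\ge n}(w_m-w_{m+1})$; then for a permutation $\pi$,
\[
\sum_nw_n|x(\pi(n))|^p=\sum_m(w_m-w_{m+1})\sum_{n\le m}|x(\pi(n))|^p\le\sum_m(w_m-w_{m+1})\sum_{n\le m}x^*(n)^p=\sum_nw_nx^*(n)^p.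
\]
The last assertion holds because $x^*$ is non-increasing.

(c) The first two assertions hold for each partial sum $\sum_{n\le m}w_n|x(\pi(n))|^p$, hence for the supremum. For the third, given $\epsilon>0$ pick $m$ with $\sum_{i>m}w_ix^*(i)^p<\epsilon$. Since $(x1_{(n,\infty)})^*\le x^*$, part (b) gives $\|x1_{(n,\infty)}\|_d^p\le W_m\sup_{i>n}|x(i)|^p+\epsilon$, and $x\in c_0$.

(d) For each $\pi$, $\sum_nw_n|\sum_mz_m(\pi(n))|^p=\sum_m\sum_nw_n|z_m(\pi(n))|^p$.

(e) Let $m=\lceil M/\theta\rceil$ and $b_n=|v(\pi(n))|^p$. For $n\le m$ we have $b_n-\theta\le0$ and $w_n\ge w_m$; for $n>m$ we have $w_n\le w_m$. Therefore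
\[
\sum_nw_nb_n-\theta W_m=\sum_{n\le m}w_n(b_n-\theta)+\sum_{n>m}w_nb_n\le w_m\Big(\sum_nb_n-m\theta\Big)\le0 .\qedhere
\]
\end{proof}

By (a) a Cauchy sequence in $d$ converges coordinatewise and by (c) it converges in norm, so $d$ is a Banach space, in which finitely supported vectors are dense.

Part (d) is an upper $\ell_p$-estimate for all disjoint sequences. The matching lower estimate fails for spikes, but it holds along a subsequence of flat vectors: a very flat vector loses little norm when it is denied the first few weights.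

\begin{lemma}\label{lem:flat}
Let $(g_n)$ be finitely and disjointly supported vectors with $\|g_n\|_d\ge c>0$ and $\|g_n\|_\infty\to0$. Then some subsequence, again written $(g_n)$, satisfies $\|\sum_nc_ng_n\|_d^p\ge\frac12c^p\sum_n|c_n|^p$ for all finitely supported scalar sequences $(c_n)$.
\end{lemma}

\begin{proof}
Choose the subsequence inductively so that $W_{L_n}\|g_n\|_\infty^p\le c^p/2$, where $L_n$ is the total size of the supports of $g_1,\dots,g_{n-1}$. List the supports one after another, each in non-increasing order of $|g_n|$, so that the $l$-th coordinate of $g_n$ receives the weight $w_{L_n+l}$. By \eqref{eq:inj}, $\|\sum_nc_ng_n\|_d^p\ge\sum_n|c_n|^p\sum_lw_{L_n+l}\,g_n^*(l)^p$, and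
\[
\sum_lw_{L_n+l}\,g_n^*(l)^p\ge\sum_lw_{L_n+l}\,g_n^*(L_n+l)^p\ge\|g_n\|_d^p-W_{L_n}\|g_n\|_\infty^p\ge\tfrac12c^p.\qedhere
\]
\end{proof}

\begin{example}[disjoint columns]\label{ex:disjoint}
Let $A\in L(\ell_p,d)$ be strictly singular, with finitely and disjointly supported columns $a_n=Ae_n$. Then $A$ is a limit of operators $jE$ with $E\in L(\ell_p)$, so $AB\in\overline{J^j}$ for all $B\in L(d,\ell_p)$. Indeed, fix $\delta>0$ and let $Ee_n=a_n1_{|a_n|\ge\delta}$. These vectors are disjoint and have at most $N(\delta,\|A\|)$ nonzero coordinates, each of modulus $\le\|A\|$, so $E$ is bounded on $\ell_p$. By Lemma~\ref{lem:facts}(d), $\|A-jE\|\le\sup_n\|a_n1_{|a_n|<\delta}\|_d$. This supremum is monotone in $\delta$. If it does not tend to $0$, there are $c>0$, $\delta_i\to0$ and $n_i$ such that $g_i=a_{n_i}1_{|a_{n_i}|<\delta_i}$ has norm $\ge c$; as each $a_n$ has finite support, no index recurs infinitely often, and we may take the $n_i$ distinct. Along the subsequence of Lemma~\ref{lem:flat}, $\|A\sum_ic_ie_{n_i}\|_d\ge\|\sum_ic_ig_i\|_d\ge2^{-1/p}c\,\|\sum_ic_ie_{n_i}\|_p$,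 which contradicts strict singularity.
\end{example}

Disjointness was used twice, to bound $E$ and to bound $A-jE$ by the norms of their columns. The counterexample will have overlapping columns within finite groups. The next lemma tells when such a block-diagonal operator is strictly singular; note that $u$ and $v$ are not required to depend linearly on $x$.

\begin{lemma}\label{lem:block}
Let $\mathbb N=\bigsqcup_mP_m$ with $P_m$ finite, let $Q_m\subseteq\mathbb N$ be pairwise disjoint, and let $\tau_m\to0$. Let $A$ be a linear map from the finitely supported sequences to $d$ such that for every $x$ supported on $P_m$,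
\[
Ax=u+v,\qquad u,v\text{ supported on }Q_m,\qquad\|u\|_p\le\|x\|_p,\qquad\|v\|_d\le\tau_m\|x\|_p .
\]
Then $A$ extends to a strictly singular operator $\ell_p\to d$ with $\|A\|\le1+\sup_m\tau_m$.
\end{lemma}

\begin{proof}
Let $x$ be supported on $\bigcup_{s<m\le t}P_m$. Decompose the image of each piece $x1_{P_m}$ and add. By disjointness of the $Q_m$ and Lemma~\ref{lem:facts}(d), $Ax=u+v$ with $u,v$ supported on $\bigcup_{s<m\le t}Q_m$, $\|u\|_p\le\|x\|_p$ and $\|v\|_d\le\sup_{m>s}\tau_m\|x\|_p$. With $s=0$ and $\|u\|_d\le\|u\|_p$ this gives the norm bound.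

Suppose $\|Ay\|_d\ge c\|y\|_p$ on an infinite-dimensional subspace $Y$, with $c>0$. We find in $Y$ almost disjoint unit vectors far out, where $\tau_m$ is small, and apply $A$ to their sum. Let $\Pi_t$ be the restriction to $\bigcup_{m\le t}P_m$, a finite-rank projection, so that $Y\cap\ker\Pi_t\ne0$ for all $t$. Choose $t_0$ with $\sup_{m>t_0}\tau_m\le c/4$, and then inductively unit vectors $y_i\in Y\cap\ker\Pi_{t_{i-1}}$ and $t_i>t_{i-1}$ such that $x_i=\Pi_{t_i}y_i$ satisfies $\|y_i-x_i\|_p\le2^{-i-2}$. The $x_i$ are disjoint, $\frac34\le\|x_i\|_p\le1$, and $\sum_i\|y_i-x_i\|_p\le\frac14$. Write $Ax_i=u_i+v_i$ as above. The vector $\sum_{i\le N}u_i$ has coordinates of modulus $\le1$ and $\ell_p$-norm $\le N^{1/p}$, so its $d$-norm is at most $\Phi(1,N)^{1/p}=W_N^{1/p}$; and $\|\sum_{i\le N}v_i\|_d\le\frac c4N^{1/p}$ by Lemma~\ref{lem:facts}(d). Hence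
\[
c\big(\tfrac34N^{1/p}-\tfrac14\big)\le\Big\|A\sum_{i\le N}y_i\Big\|_d\le\tfrac14\|A\|+W_N^{1/p}+\tfrac c4N^{1/p}.
\]
Dividing by $N^{1/p}$ and using $W_N/N\to0$ gives $\frac34c\le\frac14c$, a contradiction.
\end{proof}

We recall two properties of strict singularity for operators between arbitrary Banach spaces. \emph{Products:} if $\|ABz\|\ge c\|z\|$ on an infinite-dimensional $Z$, then $B$ is bounded below on $Z$ by $c/\|A\|$, and $A$ is bounded below by $c/\|B\|$ on the infinite-dimensional space $B(Z)$; so $AB$ is strictly singular as soon as one factor is. \emph{Limits:} if $T$ is bounded below by $c$ on $Z$ and $\|T-S\|<c$, then $S$ is bounded below on $Z$.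

\begin{corollary}\label{cor:incl}
The inclusion $j$ is strictly singular, and $\overline{J^j}\subseteq\mathcal{SS}\wedge\overline{J_{\ell_p}}$.
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:block} with $P_m=Q_m=\{m\}$, $u=x$, $v=0$. Then each product $CjD$ is strictly singular, and $\mathcal{SS}$ is a closed subspace, so $\overline{J^j}\subseteq\mathcal{SS}$. Also $CjD=(Cj)D\in J_{\ell_p}$.
\end{proof}

To turn an operator $\ell_p\to d$ into an operator on $d$ without losing information, we need a map of $d$ onto $\ell_p$ with a right inverse.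

\begin{lemma}\label{lem:compl}
For each $\kappa\in(0,1)$ there are $R\in L(\ell_p,d)$ and $B\in L(d,\ell_p)$ with $BR=I$, $\|R\|\le1$ and $\|B\|^p\le(1-\kappa)^{-1}$.
\end{lemma}

\begin{proof}
Since $W_n\to\infty$, there are $0=M_0<M_1<\cdots$ with $W_{M_t}-W_{M_{t-1}}\ge(1-\kappa)W_{M_t}$. Let $F_t=(M_{t-1},M_t]$, $N_t=|F_t|$, and
\[
Re_t=W_{N_t}^{-1/p}1_{F_t},\qquad(Bx)(t)=W_{N_t}^{1/p}\,\frac1{N_t}\sum_{i\in F_t}x(i).
\]
The vectors $Re_t$ are disjoint and have norm $1$, so $\|R\|\le1$ by Lemma~\ref{lem:facts}(d), and $BRe_t=e_t$. Let $h_t=N_t^{-1}\sum_{i\in F_t}|x(i)|^p$. Fix $\tau$ and average the inequalities $\sum_{t\le\tau}\sum_{i\in F_t}w_i|x(\sigma(i))|^p\le\|x\|_d^p$ over all $\sigma$ that act on each $F_t$, $t\le\tau$, as a cyclic shift. For $i\in F_t$ the average of $|x(\sigma(i))|^p$ is $h_t$, so $\sum_t(W_{M_t}-W_{M_{t-1}})h_t\le\|x\|_d^p$. By Jensen's inequality $|(Bx)(t)|^p\le W_{N_t}h_t\le W_{M_t}h_t$, and summing gives $\|Bx\|_p^p\le(1-\kappa)^{-1}\|x\|_d^p$. By continuity, $BR=I$.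
\end{proof}

\section{The case $p>1$: incidence operators of graphs of large girth}\label{sec:A}

Let $1<p<\infty$ and $1/p+1/q=1$, so that $p/q=p-1$.

\subsection{The operator and its test vectors}

Let $G$ be a finite simple bipartite graph with parts $\mathcal P$ (\emph{points}, each of degree $r$) and $\mathcal B$ (\emph{blocks}, each of degree $k$). Counting edges gives $k|\mathcal B|=r|\mathcal P|$. Let $S_b\subseteq\mathcal P$ be the set of the $k$ neighbors of the block $b$. For a vector $x$ on $\mathcal P$ define a vector on $\mathcal B$ by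
\[
(A_Gx)(b)=k^{-1/q}\sum_{s\in S_b}x(s).
\]
We regard $\mathcal P$ and $\mathcal B$ as sets of coordinates of $\ell_p$ and of $d$; both norms are invariant under permutations, so the position does not matter. The factor $k^{-1/q}$ is the one for which H\"older's inequality reads: for any set $S$ of at most $k$ points,
\begin{equation}\label{eq:holder}
\Big|k^{-1/q}\sum_{s\in S}x(s)\Big|^p\le\sum_{s\in S}|x(s)|^p .
\end{equation}
A column $A_Ge_s$ equals $k^{-1/q}$ on $r$ blocks, so
\[
\|A_Ge_s\|_d^p=\frac{W_r}{k^{p-1}},\qquad\|A_Ge_s\|_p^p=\frac r{k^{p-1}} .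
\]
We shall choose $k$ with $W_r\ll k^{p-1}\ll r$. The columns are then small in $d$ and large in $\ell_p$, and truncating them as in Example~\ref{ex:disjoint} at a fixed height gives $E=0$. Yet $A_G$ is not small. For a block $b$ consider the \emph{test vector}
\[
x_b=k^{-1/p}1_{S_b},\qquad\|x_b\|_p=1,\qquad(A_Gx_b)(b)=k^{-1/q}\,k\,k^{-1/p}=1 .
\]
The $k$ small columns add up at $b$ to a spike. Suppose $G$ has no cycle of length $4$, so that two blocks share at most one point. Each point of $S_b$ lies on $r-1$ further blocks, these $k(r-1)$ blocks form a set $U_b$ without repetition, and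
\[
A_Gx_b=e_b+k^{-1}1_{U_b},\qquad\|k^{-1}1_{U_b}\|_d^p=\frac{W_{k(r-1)}}{k^p}\le\frac{W_r}{k^{p-1}},
\]
where we used $W_{kr}\le kW_r$. So $A_Gx_b$ is close in $d$ to $e_b$, a unit vector of $\ell_p$. An operator on $\ell_p$ of moderate norm cannot produce that many spikes from the test vectors.

\begin{lemma}[counting]\label{lem:count}
Let $D\in L(\ell_p)$, $\delta>0$, and let $\Lambda$ be the set of those $n\in\mathbb N$ for which $|(Dx_b)(n)|\ge\delta$ for some $b\in\mathcal B$. Then
\[
|\Lambda|\le\delta^{-p}\|D\|^p\,\frac{k^{p-1}}r\,|\mathcal B| .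
\]
\end{lemma}

\begin{proof}
Let $n\in\Lambda$, witnessed by $b$. By H\"older's inequality,
\[
\delta\le k^{-1/p}\sum_{s\in S_b}|(De_s)(n)|\le k^{1/q-1/p}\Big(\sum_{s\in\mathcal P}|(De_s)(n)|^p\Big)^{1/p}.
\]
As $p(1/q-1/p)=p-2$, this says $\delta^pk^{2-p}\le\sum_{s\in\mathcal P}|(De_s)(n)|^p$. Summing over $n\in\Lambda$ gives $|\Lambda|\,\delta^pk^{2-p}\le\sum_{s\in\mathcal P}\|De_s\|_p^p\le|\mathcal P|\,\|D\|^p$, and $|\mathcal P|=k|\mathcal B|/r$.
\end{proof}

Here is the obstruction in its simplest form. Suppose $\|A_Gx-jEx\|_d\le\frac12\|x\|_p$ for all $x$ on $\mathcal P$, with $E\in L(\ell_p)$. Then $|(Ex_b)(b)|\ge\frac12$ for every block, so $\Lambda\supseteq\mathcal B$ for $\delta=\frac12$, and the lemma forces $\|E\|^p\ge2^{-p}r/k^{p-1}$. For $p=2$ this reads $|\mathcal B|\le4\|E\|^2|\mathcal P|$: it is a dimension count, and we are taking many more blocks than points. A sequence of graphs with $r/k^{p-1}\to\infty$ therefore admits no common $E$.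

Three things remain: to approximate $A_Gx$ by a vector of small $\ell_p$-norm for \emph{every} $x$, to find graphs for which this is possible, and to allow the outer factors $C_l$ in $\sum_lC_ljD_l$.

\subsection{Vector-by-vector approximation}

Let $\|x\|_p=1$ and $y=A_Gx$. Applying \eqref{eq:holder} to every block counts each point $r$ times and gives only $\|y\|_p^p\le r$. This suffices for all but the $g$ largest coordinates of $y$ if $g$ is large compared with $r$, since the rest is flat. On the set $I$ of large coordinates the multiple counting must be avoided. If $I$ consists of two blocks $b,b'$ sharing one point $s$, we charge $s$ to $b$ and remove the single term $k^{-1/q}x(s)$ from $y(b')$; what remains has $\ell_p$-norm at most $1$ by \eqref{eq:holder}, and what was removed is small. In general we want every point to be charged to at most one block of $I$, and every block of $I$ to lose at most one point. A rooted forest does exactly this (Figure~\ref{fig:forest}). Some condition on cycles is needed: in the complete bipartite graph, $x=k^{-1/p}1_{\mathcal P}$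 is a unit vector and $A_Gx=1_{\mathcal B}$ has norm $W_r^{1/p}$, which is unbounded in $r$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \n/\x/\y in {b0/0/3,b1/-2.5/1,b2/1.5/1,b3/3.5/1}
  \node[draw,rectangle,inner sep=3.5pt] (\n) at (\x,\y) {};
\foreach \n/\x/\y in {s1/-2.5/2,s2/0/2,s3/2.5/2,t1/-3/0,t2/-2/0,t3/1/0,t4/2/0,t5/3/0,t6/4/0}
  \node[circle,fill,inner sep=1.6pt] (\n) at (\x,\y) {};
\foreach \x/\y in {b0/s1,b0/s2,b0/s3,b1/t1,b1/t2,b2/t3,b2/t4,b3/t5,b3/t6}
  \draw[thick] (\x)--(\y);
\foreach \x/\y in {s1/b1,s3/b2,s3/b3}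
  \draw[dashed] (\x)--(\y);
\end{tikzpicture}
\caption{A tree spanned by four blocks (squares) of degree $k=3$ and their points (dots), rooted at the top block. Each point has exactly one solid edge, to its parent block; each block has at most one dashed edge, to its parent point. Solid edges contribute to the vector $u$, dashed edges to the error $v'$.}\label{fig:forest}
\end{figure}

\begin{proposition}\label{prop:forest}
Suppose $G$ has no cycle of length $\le2g$. Then for every $x$ on $\mathcal P$ we can write $A_Gx=u+v$ with $u,v$ supported on $\mathcal B$, $\|u\|_p\le\|x\|_p$ and $\|v\|_d\le\tau\|x\|_p$, where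
\[
\tau=\Big(\frac{W_r}{k^{p-1}}\Big)^{1/p}+\Big(\frac{rW_g}g\Big)^{1/p}.
\]
\end{proposition}

\begin{proof}
Let $\|x\|_p=1$ and $y=A_Gx$, so $\|y\|_p^p\le r$. Let $I$ be a set of $\min(g,|\mathcal B|)$ blocks at which $|y|$ is largest. If $b\notin I$, then $|I|=g$ and $g|y(b)|^p\le\|y\|_p^p\le r$. Lemma~\ref{lem:facts}(e) gives $\|y1_{\mathcal B\setminus I}\|_d^p\le\Phi(r/g,r)=rW_g/g$.

A cycle in the subgraph induced on $I\cup\mathcal P$ alternates between blocks and points, so it has length at most $2|I|\le2g$. Hence this subgraph is a forest. In each component that contains a block choose a block as the root. Every other vertex $\nu$ of the component has a parent $\operatorname{par}(\nu)$, its neighbor on the path to the root, and every edge joins a vertex to its parent. So for $b\in I$ the set $S_b$ consists of the children of $b$ and, unless $b$ is a root, of $\operatorname{par}(b)$. Thus $y(b)=u(b)+v'(b)$, where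
\[
u(b)=k^{-1/q}\sum_{s:\,\operatorname{par}(s)=b}x(s),\qquad v'(b)=k^{-1/q}x(\operatorname{par}(b)),
\]
with $v'(b)=0$ for roots, and $u=v'=0$ off $I$. By \eqref{eq:holder}, $|u(b)|^p\le\sum_{\operatorname{par}(s)=b}|x(s)|^p$; a point has at most one parent, so $\|u\|_p\le1$. The vector $v'$ is the sum over points $s$ of $k^{-1/q}x(s)$ times the indicator of the children of $s$. These sets are disjoint and have at most $r$ elements, so Lemma~\ref{lem:facts}(d) gives $\|v'\|_d^p\le\sum_s|x(s)|^pk^{-p/q}W_r\le W_r/k^{p-1}$. Put $v=v'+y1_{\mathcal B\setminus I}$.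
\end{proof}

The set $I$ and the forest depend on $x$; this is the nonlinearity announced in the introduction.

\subsection{Graphs with prescribed degrees and no short cycles}

We need $G$ finite, with $k$ and $r$ prescribed and $g$ chosen afterward. If $\alpha,\beta$ generate a group and have orders $k$ and $r$, the cosets of $\langle\alpha\rangle$ and $\langle\beta\rangle$ form a bipartite graph in which a cycle is a relation between $\alpha$ and $\beta$. So we want a finite group without short relations, and we obtain one by letting $\alpha$ and $\beta$ act on words of bounded length.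

\begin{lemma}\label{lem:graph}
For all $k,r\ge2$ and $g\ge1$ there is a finite simple bipartite graph whose points have degree $r$, whose blocks have degree $k$, and which has no cycle of length $\le2g$.
\end{lemma}

\begin{proof}
Let $\ell=2g$. A \emph{syllable} is a symbol $a^i$ with $1\le i<k$ or $b^i$ with $1\le i<r$. Let $X$ be the finite set of words of at most $\ell$ syllables, including the empty word $\emptyset$, in which $a$-syllables and $b$-syllables alternate. Define a permutation $\alpha$ of $X$ as follows. Let $\omega$ be a word that does not begin with an $a$-syllable. If $\omega$ has fewer than $\ell$ syllables, $\alpha$ permutes cyclically $\omega\to a\omega\to\dots\to a^{k-1}\omega\to\omega$; if $\omega$ has $\ell$ syllables, $\alpha$ fixes it. Every word that begins with an $a$-syllable occurs in exactly one of these cycles, so $\alpha$ is well defined and $\alpha^k=1$. Define $\beta$ in the same way with $b,r$ in place of $a,k$; then $\beta^r=1$.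

Consider a product of $h$ factors, $1\le h\le\ell$, that are alternately of the form $\alpha^i$ $(0<i<k)$ and $\beta^i$ $(0<i<r)$, and apply it to $\emptyset$. After fewer than $h$ factors the word has fewer than $\ell$ syllables and does not begin with the letter of the next factor, so that factor prepends one syllable. The result has $h$ syllables, so
\begin{equation}\label{eq:norel}
\text{no alternating product of $h$ such factors, $1\le h\le\ell$, equals $1$.}
\end{equation}
Let $\Gamma$ be the finite group generated by $\alpha$ and $\beta$. By \eqref{eq:norel} with $h=1$, $\alpha$ and $\beta$ have orders $k$ and $r$; with $h=2$, $\langle\alpha\rangle\cap\langle\beta\rangle=\{1\}$, since $\alpha^i=\beta^{i'}\ne1$ would give $\alpha^i\beta^{r-i'}=1$.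

Let the blocks be the left cosets of $\langle\alpha\rangle$ and the points the left cosets of $\langle\beta\rangle$, adjacent when they intersect. If a block and a point contain $\gamma$, they are $\gamma\langle\alpha\rangle$ and $\gamma\langle\beta\rangle$ and meet only in $\gamma$. So edges correspond to elements of $\Gamma$, the edges at a vertex are the elements of the coset, and the degrees are $k$ and $r$. A cycle of length $2h$ has distinct edges $\gamma_1,\dots,\gamma_{2h}$, and cyclically consecutive edges lie alternately in a common coset of $\langle\alpha\rangle$ and of $\langle\beta\rangle$. The elements $\gamma_i^{-1}\gamma_{i+1}$ (with $\gamma_{2h+1}=\gamma_1$) are then alternately nontrivial powers of $\alpha$ and of $\beta$, and their product is $1$. By \eqref{eq:norel}, $2h>\ell=2g$.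
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}(A)}

\emph{Construction.} Given $\varepsilon>0$, fix $\eta>0$ and $\kappa\in(0,1)$ with $(1+\eta)(1-\kappa)^{-1/p}\le1+\varepsilon$, and take $R,B$ from Lemma~\ref{lem:compl}. For $r\ge2$ we place $k^{p-1}$ near the geometric mean of $W_r$ and $r$: let $k=\lceil(rW_r)^{1/(2(p-1))}\rceil$. Since $rW_r>1$, we have $k\ge2$ and $(rW_r)^{1/2}\le k^{p-1}\le2^{p-1}(rW_r)^{1/2}$, so
\begin{equation}\label{eq:param}
\frac{W_r}{k^{p-1}}\le\Big(\frac{W_r}r\Big)^{1/2},\qquad\frac r{k^{p-1}}\ge2^{1-p}\Big(\frac r{W_r}\Big)^{1/2}.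
\end{equation}
This is where $p>1$ is essential: for $p=1$ the left side of the first inequality would be $W_r\ge1$, whatever $k$ is. Using $W_n/n\to0$ twice, choose for each $m\ge1$ first $r_m\ge2$ with $(W_{r_m}/r_m)^{1/2}\le(\eta/2m)^p$, with the corresponding $k_m$, and then $g_m$ with $r_mW_{g_m}/g_m\le(\eta/2m)^p$. Let $G_m=(\mathcal P_m,\mathcal B_m)$ be a graph from Lemma~\ref{lem:graph} with these parameters. By \eqref{eq:param}, the constant of Proposition~\ref{prop:forest} satisfies $\tau_m\le\eta/m$, and
\begin{equation}\label{eq:ratio}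
r_m/k_m^{p-1}\to\infty .
\end{equation}
Identify each of $\bigsqcup_m\mathcal P_m$ and $\bigsqcup_m\mathcal B_m$ with $\mathbb N$, and let $A$ act as $A_{G_m}$ on vectors supported on $\mathcal P_m$. By Proposition~\ref{prop:forest} and Lemma~\ref{lem:block}, $A\in L(\ell_p,d)$ is strictly singular with $\|A\|\le1+\eta$. Hence $T=AB$ is strictly singular and $\|T\|\le1+\varepsilon$.

\emph{Distance to $J^j$.} Suppose $\|T-\sum_{l=1}^LC_ljD_l'\|=\epsilon_0<1$ with $C_l\in L(d)$ and $D_l'\in L(d,\ell_p)$. Put $D_l=D_l'R\in L(\ell_p)$. Since $TR=A$ and $\|R\|\le1$,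
\[
\Big\|A-\sum_{l\le L}C_ljD_l\Big\|\le\epsilon_0 .
\]
Let $K\ge1$ bound all $\|C_l\|$ and $\|D_l\|$. The new difficulty is that the spike at $b$ need no longer come from the coordinate $b$ of $D_lx_b$; the operator $C_l$ may build it from other coordinates. We show that it must still come from a large coordinate of $D_lx_b$, and that one coordinate can serve only boundedly many blocks.

Let $\gamma=(1-\epsilon_0)/2L$. By \eqref{eq:Phi} fix $\delta>0$ with $K\,\Phi(\delta^p,K^p)^{1/p}\le\gamma$, and put $\theta=\gamma\delta^pK^{-p-1}$. None of $\gamma,\delta,\theta$ depends on $m$. Fix $m$ and $b\in\mathcal B_m$. Since $(Ax_b)(b)=1$ and $\|\cdot\|_\infty\le\|\cdot\|_d$, we have $|\sum_l(C_ljD_lx_b)(b)|\ge1-\epsilon_0$, so there is $l$ with $|(C_ljz)(b)|\ge2\gamma$ for $z=D_lx_b$. Here $\|z\|_p\le K$. The flat part of $z$ contributes little: by Lemma~\ref{lem:facts}(e),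
\[
\big|\big(C_l(z1_{|z|<\delta})\big)(b)\big|\le K\|z1_{|z|<\delta}\|_d\le K\,\Phi(\delta^p,K^p)^{1/p}\le\gamma .
\]
Therefore
\[
\gamma\le\big|\big(C_l(z1_{|z|\ge\delta})\big)(b)\big|\le\sum_{n:\,|z(n)|\ge\delta}|z(n)|\,|(C_le_n)(b)| .
\]
The sum has at most $K^p\delta^{-p}$ terms and $|z(n)|\le K$, so some $n$ satisfies
\begin{equation}\label{eq:pair}
|(D_lx_b)(n)|\ge\delta,\qquad|(C_le_n)(b)|\ge\theta .
\end{equation}
Assign to each $b\in\mathcal B_m$ such a pair $(l,n)$. As $\|C_le_n\|_d\le K$, the second inequality and Lemma~\ref{lem:facts}(a) show that a pair is assigned to at most $N_0=N(\theta,K)$ blocks; this uses $W_N\to\infty$. By the first inequality, $n$ lies in the set $\Lambda_l$ of Lemma~\ref{lem:count} for $D_l$, $\delta$ and $G_m$. Hence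
\[
|\mathcal B_m|\le N_0\sum_{l\le L}|\Lambda_l|\le N_0L\,\delta^{-p}K^p\,\frac{k_m^{p-1}}{r_m}\,|\mathcal B_m| ,
\]
that is, $r_m/k_m^{p-1}\le N_0LK^p\delta^{-p}$ for all $m$. This contradicts \eqref{eq:ratio}, so $\operatorname{dist}(T,J^j)\ge1$. With Corollary~\ref{cor:incl}, the inclusion $\overline{J^j}\subseteq\mathcal{SS}\wedge\overline{J_{\ell_p}}$ is strict. \qed

\section{The case $p=1$: truncation of columns and averaging}\label{sec:B}

Let $d=d_{w,1}$. The special feature of $\ell_1$ is that for any bounded sequence $(a_n)$ in a Banach space $Y$ the formula $Ay=\sum_ny(n)a_n$ defines an operator $\ell_1\to Y$ with $\|A\|=\sup_n\|a_n\|$. The incidence operators show how far this is from true when $p>1$.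

\subsection{Strictly singular operators take values near balls of $\ell_1$}

For $z\in d$ and $C\ge0$ let
\[
\rho_C(z)=\inf\{\|z-u\|_d:\ \|u\|_1\le C\},
\]
the distance in $d$ from $z$ to the ball of radius $C$ of $\ell_1$. It is non-increasing in $C$, satisfies $|\rho_C(z)-\rho_C(z')|\le\|z-z'\|_d$, and $\rho_{C+C'}(z+z')\le\rho_C(z)+\rho_{C'}(z')$, as one sees by adding approximants.

\begin{lemma}\label{lem:rho}
Let $X$ be a Banach space and let $T\in L(X,d)$ be strictly singular. Then $\sup_{\|x\|\le1}\rho_C(Tx)\to0$ as $C\to\infty$.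
\end{lemma}

\begin{proof}
Otherwise there are $\epsilon>0$, $C_n\to\infty$ and $x_n$ with $\|x_n\|\le1$ and $\rho_{C_n}(Tx_n)>\epsilon$. We extract from $(Tx_n)$ disjoint flat pieces of large norm and apply Lemma~\ref{lem:flat}. Subsequences are relabeled, for all sequences simultaneously, without further notice.

\emph{Disjoint supports.} The coordinates of $Tx_n$ are bounded by $\|T\|$, so along a subsequence $Tx_n\to y$ coordinatewise, and $\|y\|_d\le\|T\|$ by Lemma~\ref{lem:facts}(c). Let $f_n=Tx_n-y$; then $\|f_n\|_d\le2\|T\|$ and $f_n\to0$ coordinatewise. Take a finitely supported $y_0$ with $\|y-y_0\|_d\le\epsilon/4$ and let $C_n'=C_n-\|y_0\|_1\to\infty$; discard the finitely many $n$ with $C_n'<0$. Then $\epsilon<\rho_{C_n}(f_n+y)\le\rho_{C_n'}(f_n)+\epsilon/4$. Choose $n_1<n_2<\cdots$ and $0=m_0<m_1<\cdots$ inductively: given $m_{i-1}$, take $n_i$ with $\|f_{n_i}1_{[1,m_{i-1}]}\|_d\le\epsilon/16$, by coordinatewise convergence, and then $m_i$ with $\|f_{n_i}1_{(m_i,\infty)}\|_d\le\epsilon/16$, by Lemma~\ref{lem:facts}(c). Restricting $f_{n_i}$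 to $(m_{i-1},m_i]$ and relabeling, we get finitely and disjointly supported $\tilde f_n$ with $\|\tilde f_n\|_d\le2\|T\|$, $\|f_n-\tilde f_n\|_d\le\epsilon/8$ and $\rho_{C_n'}(\tilde f_n)>\frac34\epsilon-\frac18\epsilon>\epsilon/2$.

\emph{Flat pieces.} For fixed $\delta>0$, Lemma~\ref{lem:facts}(a) gives $\|\tilde f_n1_{|\tilde f_n|\ge\delta}\|_1\le2\|T\|\,N(\delta,2\|T\|)$, which is at most $C_n'$ for large $n$. For such $n$, $\|\tilde f_n1_{|\tilde f_n|<\delta}\|_d\ge\rho_{C_n'}(\tilde f_n)>\epsilon/2$. Applying this with $\delta=1,\frac12,\frac13,\dots$, we pass to a subsequence for which $g_n=\tilde f_n1_{|\tilde f_n|<1/n}$ has norm $>\epsilon/2$. Lemma~\ref{lem:flat} gives a further subsequence with $\|\sum c_ng_n\|_d\ge\frac\epsilon4\sum|c_n|$. By disjointness $|\sum c_n\tilde f_n|\ge|\sum c_ng_n|$ pointwise, so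
\[
\Big\|\sum c_nf_n\Big\|_d\ge\Big(\frac\epsilon4-\frac\epsilon8\Big)\sum|c_n| .
\]

\emph{Return to $X$.} The vectors $f_n$ are not images under $T$, but their differences are: with $z_n=x_{2n}-x_{2n+1}$ we have $Tz_n=f_{2n}-f_{2n+1}$ and $\|z_n\|\le2$. For finite sums,
\[
\Big\|T\sum c_nz_n\Big\|_d\ge\frac\epsilon8\cdot2\sum|c_n|\ge\frac\epsilon8\Big\|\sum c_nz_n\Big\| .
\]
The first inequality shows that the $z_n$ are linearly independent; the second is the triangle inequality, which matches the lower estimate because $p=1$. So $T$ is bounded below on an infinite-dimensional subspace, a contradiction.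
\end{proof}

The simplest case of (B) follows at once. Let $A\in L(\ell_1,d)$ be strictly singular and $\epsilon>0$. Lemma~\ref{lem:rho} gives $C$ and vectors $u_n$ with $\|u_n\|_1\le C$ and $\|Ae_n-u_n\|_d\le\epsilon$. Setting $Ee_n=u_n$ defines $E\in L(\ell_1)$ with $\|A-jE\|\le\epsilon$. Approximation on the basis vectors alone is enough.

In (B), however, we know only that $AB$ is close to a strictly singular operator. The factor $A$ may have flat columns of norm $1$, like those of $R$, and then no truncation of the columns is close to $A$ on all of $\ell_1$. We must show that a truncation is close to $A$ on the vectors $y=Bx$. Keep the $n$ largest coordinates of each column, which gives an operator $jE$ with $\|E\|\le n\|A\|$. The remainder $h=Ay-jEy$ is flat, of height $\theta$ about $1/W_n$, and by Lemma~\ref{lem:rho} it is close to a vector of $\ell_1$-norm $M$ about $C+n$. But $\Phi(\theta,M)\ge\theta W_n$ once $M/\theta\ge n$, so Lemma~\ref{lem:facts}(e) gives nothing. The remedy is to use two levels $n_{t-1}\ll n_t$: the flatness comes from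 $n_t$, the $\ell_1$-bound from $n_{t-1}$, and the layer in between is treated as an error. The next lemma shows that these errors have bounded sum.

\subsection{Layers}

Let $0=n_0<n_1<\cdots$, let $a\in d$, and let $\sigma$ be a ranking of $a$. The \emph{$t$-th layer} $a^{(t)}$ is the restriction of $a$ to $\sigma((n_{t-1},n_t])$. Measured alone, a layer receives the first and largest weights, so the norms of the layers may add up to more than $\|a\|_d$. The loss is bounded when $W_{n_t}$ grows geometrically.

\begin{lemma}\label{lem:layers}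
If $W_{n_t}\ge2W_{n_{t-1}}$ for all $t\ge1$, then $\sum_{t\ge1}\|a^{(t)}\|_d\le3\|a\|_d$.
\end{lemma}

\begin{proof}
Let $m=n_{t-1}$. In $\|a^{(t)}\|_d=\sum_{l=1}^{n_t-m}w_l\,a^*(m+l)$ use $a^*(m+l)\le a^*(m)$ for $l\le m$ and $a^*(m+l)\le a^*(l)$ for $l>m$:
\[
\|a^{(t)}\|_d\le W_{n_{t-1}}a^*(n_{t-1})+\sum_{n_{t-1}<l\le n_t}w_l\,a^*(l),
\]
the first term being absent for $t=1$. The second terms add up to $\|a\|_d$. For $s\ge1$ the hypothesis gives $W_{n_s}\le2(W_{n_s}-W_{n_{s-1}})$, so
\[
W_{n_s}a^*(n_s)\le2\sum_{n_{s-1}<l\le n_s}w_l\,a^*(n_s)\le2\sum_{n_{s-1}<l\le n_s}w_l\,a^*(l),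
\]
and the first terms add up to at most $2\|a\|_d$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}(B)}

By Corollary~\ref{cor:incl} it suffices to approximate a given $T\in\mathcal{SS}\wedge\overline{J_{\ell_1}}$ by operators $jD$ with $D\in L(d,\ell_1)$, since these lie in $J^j$. Let $\epsilon>0$. As elements of $J_{\ell_1}$ are single products, there are $B\in L(d,\ell_1)$ and $A\in L(\ell_1,d)$ with $\|T-AB\|\le\epsilon$. Let $\alpha=\|A\|$ and $\beta=\|B\|$. If $\alpha\beta=0$, then $\|T\|\le\epsilon$ and $D=0$ serves; so assume $\alpha\beta>0$. By Lemma~\ref{lem:rho} there is $C>0$ such that for each $x$ with $\|x\|_d\le1$ there is $u$ with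
\begin{equation}\label{eq:u}
\|u\|_1\le C,\qquad\|Tx-u\|_d\le2\epsilon .
\end{equation}

\emph{Levels.} Choose $0=n_0<n_1<\cdots$ inductively so that for all $t\ge1$,
\[
W_{n_t}\ge2W_{n_{t-1}}\quad\text{and}\quad\Phi(\theta_t,M_t)\le\epsilon,\qquad\text{where }\ \theta_t=\frac{\alpha\beta}{W_{n_t}},\quad M_t=C+\alpha\beta\,n_{t-1}.
\]
This is possible because $M_t$ is determined by $n_{t-1}$, while $W_{n_t}\to\infty$ and $\theta_t\to0$ as $n_t\to\infty$, so \eqref{eq:Phi} applies.

\emph{Truncations.} Let $a_i=Ae_i$, so $\|a_i\|_d\le\alpha$, and fix a ranking of each $a_i$. Define $A_te_i=a_i^{(t)}$. These columns have norm $\le\alpha$, so $A_t\in L(\ell_1,d)$; this is the essential use of $p=1$. Put $A_{\le t}=A_1+\dots+A_t$, with $A_{\le0}=0$, and $A_{>t}=A-A_{\le t}$. For $y\in\ell_1$ with $\|y\|_1\le\beta$: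
\begin{itemize}
\item[(i)] $A_{\le t}=jE_t$ with $E_t\in L(\ell_1)$ and $\|E_t\|\le\alpha n_t$, because $A_{\le t}e_i$ has at most $n_t$ nonzero coordinates, each of modulus $\le\alpha$;
\item[(ii)] $\|A_{>t}y\|_\infty\le\theta_t$, because $\|A_{>t}e_i\|_\infty\le a_i^*(n_t)\le\alpha/W_{n_t}$ by Lemma~\ref{lem:facts}(b);
\item[(iii)] $\sum_{t\ge1}\|A_ty\|_d\le\sum_i|y(i)|\sum_{t\ge1}\|a_i^{(t)}\|_d\le3\alpha\beta$ by Lemma~\ref{lem:layers}.
\end{itemize}

\emph{One level.} Let $\|x\|_d\le1$, $y=Bx$, and take $u$ as in \eqref{eq:u}. Since $Ay=u+(Tx-u)+(AB-T)x$, for $t\ge1$ we have $A_{>t}y=U+V$ with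
\[
U=u-A_{\le t-1}y,\qquad V=(Tx-u)+(AB-T)x-A_ty .
\]
By (i), $\|U\|_1\le C+\alpha n_{t-1}\beta=M_t$, and $\|V\|_d\le3\epsilon+\|A_ty\|_d$. The vector $U$ need not be flat, but $U+V$ is, by (ii). Pointwise,
\[
|A_{>t}y|\le\min(|U|+|V|,\theta_t)\le\min(|U|,\theta_t)+|V| ,
\]
and Lemma~\ref{lem:facts}(e) applies to $\min(|U|,\theta_t)$:
\begin{equation}\label{eq:level}
\|A_{>t}Bx\|_d\le\Phi(\theta_t,M_t)+3\epsilon+\|A_ty\|_d\le4\epsilon+\|A_ty\|_d .
\end{equation}

\emph{Averaging.} By (iii), for each $x$ the term $\|A_ty\|_d$ exceeds $\epsilon$ for fewer than $3\alpha\beta/\epsilon$ values of $t$, but these values depend on $x$. An average over many levels works for all $x$ at once and is linear. Let $S\ge3\alpha\beta/\epsilon$ be an integer and $E=\frac1S\sum_{t=1}^SE_t\in L(\ell_1)$. Then $A-jE=\frac1S\sum_{t=1}^SA_{>t}$, and by \eqref{eq:level} and (iii),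
\[
\|(AB-jEB)x\|_d\le\frac1S\sum_{t=1}^S\|A_{>t}Bx\|_d\le4\epsilon+\frac{3\alpha\beta}S\le5\epsilon .
\]
Hence $\|T-jD\|\le6\epsilon$ for $D=EB\in L(d,\ell_1)$. Since $\epsilon>0$ was arbitrary, (B) is proved, and with it Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{1}
\bibitem{KPSTT} Anna Kaminska, Alexey I. Popov, Eugeniu Spinu, Adi Tcaciuc, Vladimir G. Troitsky, \emph{Norm closed operator ideals in Lorentz sequence spaces}, arXiv:1108.6026 (2011).
\end{thebibliography}
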